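\title{A distributive semilattice that is not a lattice and lifts every embedding of a congruence semilattice}

\begin{abstract}
Let $S$ be a distributive $\{\vee,0\}$-semilattice. It is known that $S$ is a lattice if and only if, for every lattice $K$, every $\{\vee,0\}$-homomorphism from the semilattice $\operatorname{Con}_c K$ of finitely generated congruences of $K$ to $S$ is induced by a lattice homomorphism. Tuma and Wehrung asked whether $S$ must still be a lattice when only one-to-one homomorphisms are required to lift. We show that it need not be: the chain $\omega$, with two incomparable upper bounds and their join placed on top, is a counterexample, and so is the same semilattice built on any limit ordinal of cofinality $\omega$. The main tool is a lattice extension that inserts one new finitely generated congruence at a prescribed place of a well-ordered chain of congruences. On the other hand, if $S$ is not a lattice, then some one-to-one homomorphism into a product $S\times\operatorname{Con}_c K$ does not lift.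
\end{abstract}

\section{The problem and the answer}\label{sec:intro}

Lattices are nonempty, but they need not have a least or a greatest element. A \emph{$\{\vee,0\}$-semilattice} is a join-semilattice with a least element $0$, and a \emph{$\{\vee,0\}$-homomorphism} is a map that preserves $\vee$ and $0$. A $\{\vee,0\}$-semilattice $S$ is \emph{distributive} if, whenever $x\le y\vee z$ in $S$, there are $y'\le y$ and $z'\le z$ with $x=y'\vee z'$. A distributive lattice with zero is distributive in this sense: take $y'=x\wedge y$ and $z'=x\wedge z$.

The finitely generated congruences of a lattice $K$, ordered by inclusion, form a distributive $\{\vee,0\}$-semilattice $\operatorname{Con}_c K$. A lattice homomorphism $f\colon K\to L$ induces a $\{\vee,0\}$-homomorphism $\operatorname{Con}_c f\colon\operatorname{Con}_c K\to\operatorname{Con}_c L$, which sends $\xi$ to the congruence of $L$ generated by all pairs $(f(x),f(y))$ with $(x,y)\in\xi$.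

\begin{definition}\label{def:lift}
Let $K$ be a lattice and $S$ a distributive $\{\vee,0\}$-semilattice. A $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_c K\to S$ \emph{lifts} if there are a lattice $L$, a lattice homomorphism $f\colon K\to L$ and an isomorphism $\varepsilon\colon\operatorname{Con}_c L\to S$ such that $\varepsilon\circ\operatorname{Con}_c f=\varphi$. The semilattice $S$ has the \emph{injective lifting property} if, for every lattice $K$, every one-to-one $\{\vee,0\}$-homomorphism $\operatorname{Con}_c K\to S$ lifts.
\end{definition}

For a one-element lattice $K$, the map $\{0\}\to S$ lifts exactly when $S\cong\operatorname{Con}_c L$ for some lattice $L$. A lifting problem is therefore a relative representation problem: $S$ is to be represented by a lattice $L$ that receives $K$ in a prescribed way. If $\varphi$ is one-to-one, then so is $f$. Indeed, $f(x)=f(y)$ forces $\varphi$ to send the congruence generated by $(x,y)$ to $0$, and then $x=y$. So a one-to-one problem asks for an extension $L$ of $K$ in which the old finitely generated congruences remain distinct and new ones appear at the places that $S$ prescribes.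

For arbitrary homomorphisms the situation is described by two known theorems, which we use without proof.

\begin{theorem}[known]\label{thm:known1}
If $S$ is a distributive lattice with zero, then for every lattice $K$ every $\{\vee,0\}$-homomorphism $\operatorname{Con}_c K\to S$ lifts.
\end{theorem}

\begin{theorem}[known]\label{thm:known2}
If $S$ is a distributive $\{\vee,0\}$-semilattice such that for every lattice $K$ every $\{\vee,0\}$-homomorphism $\operatorname{Con}_c K\to S$ lifts, then $S$ is a lattice.
\end{theorem}

The homomorphisms used to prove Theorem~\ref{thm:known2} are not one-to-one. This leads to the problem posed by Tuma and Wehrung~\cite{TW}. By Theorem~\ref{thm:known1}, every distributive lattice with zero has the injective lifting property; is the converse true?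

\begin{quote}
\emph{If a distributive $\{\vee,0\}$-semilattice $S$ has the injective lifting property, must $S$ be a lattice?}
\end{quote}

There is a reason to expect a positive answer. Any $\varphi\colon\operatorname{Con}_c K\to S$ can be made one-to-one by passing to its graph $\xi\mapsto(\varphi(\xi),\xi)$, and we shall see in Section~\ref{sec:graph} that $\varphi$ lifts whenever its graph does. One-to-one problems are thus, as a class, as hard as arbitrary ones. But the graph takes its values in $S\times\operatorname{Con}_c K$, not in $S$. For a fixed $S$, a one-to-one problem involves only those $K$ for which $\operatorname{Con}_c K$ embeds into $S$, and if $S$ is very thin this is a strong restriction on $K$. The answer is negative for this reason.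

We regard an ordinal $\lambda$ as the chain of all smaller ordinals. For a limit ordinal $\lambda$ let
\[
S_\lambda=\lambda\cup\{a,b,\top\},
\]
where $x<a<\top$ and $x<b<\top$ for all $x\in\lambda$, and $a,b$ are incomparable, so that $a\vee b=\top$. Recall that $\lambda$ has \emph{cofinality $\omega$} if it is the supremum of a sequence $\lambda_0<\lambda_1<\cdots$ of smaller ordinals.

\begin{theorem}\label{thm:main}
For every limit ordinal $\lambda$ of cofinality $\omega$, in particular for $\lambda=\omega$, the distributive $\{\vee,0\}$-semilattice $S_\lambda$ has the injective lifting property and is not a lattice.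
\end{theorem}

Being a lattice is therefore sufficient but not necessary for the injective lifting property. For an infinite cardinal $\kappa$ the ordinal $\kappa+\omega$ has cofinality $\omega$, so there are counterexamples of every infinite cardinality.

The semilattice $S_\omega$ is the first one to test: every $\{\vee,0\}$-semilattice that is not a lattice contains a copy of it. Indeed, if $a,b$ have no meet, then they are incomparable, and their common lower bounds form a set that contains $0$, is closed under $\vee$ and has no greatest element. This set contains a chain $0=x_0<x_1<\cdots$, and the $x_n$ together with $a$, $b$, $a\vee b$ form a $\{\vee,0\}$-subsemilattice isomorphic to $S_\omega$.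

The graph construction gives a result in the opposite direction.

\begin{theorem}\label{thm:product}
For every distributive $\{\vee,0\}$-semilattice $S$ that is not a lattice there is a lattice $K$ such that $S\times\operatorname{Con}_c K$ does not have the injective lifting property.
\end{theorem}

The proof of Theorem~\ref{thm:main} looks at the image $T$ of $\varphi\colon\operatorname{Con}_c K\to S_\lambda$. If $T$ is bounded in the chain $\lambda$ or misses $a$ or $b$, then $\varphi$ factors through a sequence of distributive lattices with direct limit $S_\lambda$, and Theorem~\ref{thm:known1} applies once for each arrow (Section~\ref{sec:reduction}). Otherwise only elements of the chain $\lambda$ are missing from $T$, and we add them one at a time. The extension that adds one element is shown on two lattices with nine elements in Section~\ref{sec:examples} and constructed in Sections~\ref{sec:N}--\ref{sec:insert}. Theorem~\ref{thm:known2} is used only for Theorem~\ref{thm:product}.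

\section{Congruences and direct limits}\label{sec:prelim}

The congruences of a lattice $K$ form a complete lattice $\operatorname{Con}K$ under inclusion. We write $x\equiv_\alpha y$ for $(x,y)\in\alpha$, and $\Theta(x,y)$ for the \emph{principal} congruence generated by one pair. Finitely generated congruences are called \emph{compact}; they are the finite joins of principal congruences. A lattice is \emph{simple} if it has exactly two congruences. A subset of $K$ is \emph{$\alpha$-saturated} if it is a union of $\alpha$-classes. We use the following textbook facts.
\begin{enumerate}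
\item[(C1)] Congruence classes are convex, and $x\equiv_\alpha y$ if and only if $x\wedge y\equiv_\alpha x\vee y$. Hence a congruence is determined by its pairs $x\le y$, and $\Theta(x,y)=\Theta(x\wedge y,x\vee y)$.
\item[(C2)] The union of a nonempty upward directed family of congruences is a congruence, and a compact congruence contained in the union is contained in a member of the family. Every congruence is the directed union of the compact congruences that it contains.
\item[(C3)] $\operatorname{Con}K$ is a distributive lattice. Consequently $\operatorname{Con}_c K$ is a distributive semilattice: if $\xi\subseteq\alpha\vee\beta$ with all three compact, then $\xi=(\xi\cap\alpha)\vee(\xi\cap\beta)$, and by (C2) $\xi=\alpha'\vee\beta'$ for some compact $\alpha'\subseteq\xi\cap\alpha$ and $\beta'\subseteq\xi\cap\beta$.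
\item[(C4)] (Mal'cev's description.) A pair $(x,y)$ belongs to the congruence generated by a set $Z$ of pairs if and only if there are $x=z_0,z_1,\dots,z_n=y$ in $K$ such that for each $k<n$ we have $\{z_k,z_{k+1}\}=\{\pi_k(s_k),\pi_k(s_k')\}$ for some $(s_k,s_k')\in Z$ and some unary polynomial $\pi_k$, that is, a lattice term in one variable and finitely many constants from $K$.
\end{enumerate}

Let $f\colon K\to L$ be a lattice homomorphism and let $\xi\in\operatorname{Con}K$ be generated by a set $Y$ of pairs. Then the images of the pairs in $Y$ and the images of the pairs in $\xi$ generate the same congruence of $L$: if $\beta$ contains the former, then $\{(x,y):f(x)\equiv_\beta f(y)\}$ is a congruence containing $Y$, hence $\xi$. It follows that $\operatorname{Con}_c f$ sends compact congruences to compact congruences, that it preserves $\vee$ and $0$, and that $\operatorname{Con}_c(g\circ f)=\operatorname{Con}_c g\circ\operatorname{Con}_c f$.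

Let $(A_i,f_{ij})$ be a direct system of lattices, or of $\{\vee,0\}$-semilattices, over a directed index set. An object $A$ with homomorphisms $f_i\colon A_i\to A$ satisfying $f_j\circ f_{ij}=f_i$ is the direct limit of the system if and only if
\begin{enumerate}
\item[(L1)] every element of $A$ lies in the image of some $f_i$, and
\item[(L2)] $f_i(x)=f_i(y)$ implies $f_{ij}(x)=f_{ij}(y)$ for some $j\ge i$.
\end{enumerate}

\begin{lemma}\label{lem:DL}
If $L$, with maps $f_i$, is the direct limit of a system $(K_i,f_{ij})$ of lattices, then $\operatorname{Con}_c L$, with maps $\operatorname{Con}_c f_i$, is the direct limit of the system $(\operatorname{Con}_c K_i,\operatorname{Con}_c f_{ij})$.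
\end{lemma}

\begin{proof}
A compact congruence of $L$ is generated by finitely many pairs. These lie in the image of one $f_i$, so the congruence lies in the image of $\operatorname{Con}_c f_i$. This is (L1). For (L2) it suffices to show that an inclusion $(\operatorname{Con}_c f_i)(\xi)\subseteq(\operatorname{Con}_c f_i)(\zeta)$ already holds between the images of $\xi$ and $\zeta$ in some $\operatorname{Con}_c K_l$, $l\ge i$; one then applies this to both inclusions. Let $Y$ and $Z$ be finite generating sets of $\xi$ and $\zeta$. For each $(x,y)\in Y$, choose a chain as in (C4) from $f_i(x)$ to $f_i(y)$, with pairs $(s_k,s_k')$ taken from the image of $Z$. The members of these chains and the constants of the polynomials are finitely many elements of $L$, so they have preimages in one $K_j$ with $j\ge i$. Each of the finitely many equalities that the chains satisfy is an equality between the $f_j$-images of two elements of $K_j$, and by (L2) all of them hold in one $K_l$ with $l\ge j$. By (C4) in $K_l$, each $(f_{il}(x),f_{il}(y))$ belongs to $(\operatorname{Con}_c f_{il})(\zeta)$.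
\end{proof}

We use Lemma~\ref{lem:DL} in the following form. Suppose that $(S_i,\rho_{ij})$ is a direct system of semilattices with limit $S$ and limit maps $\psi_i$, and that $\varepsilon_i\colon\operatorname{Con}_c K_i\to S_i$ are isomorphisms with $\varepsilon_j\circ\operatorname{Con}_c f_{ij}=\rho_{ij}\circ\varepsilon_i$. Isomorphic systems have isomorphic limits, so there is an isomorphism $\varepsilon\colon\operatorname{Con}_c L\to S$ with $\varepsilon\circ\operatorname{Con}_c f_i=\psi_i\circ\varepsilon_i$ for all $i$.

Theorem~\ref{thm:known1} lifts one arrow whose target is a lattice. Iterating it along a sequence reaches targets that are not lattices.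

\begin{lemma}\label{lem:sequence}
Let $\rho_n\colon D_n\to D_{n+1}$ $(n<\omega)$ be $\{\vee,0\}$-homomorphisms between distributive lattices with zero, with direct limit $S$ and limit maps $\psi_n\colon D_n\to S$. If $\iota\colon\operatorname{Con}_c K\to D_0$ is a $\{\vee,0\}$-homomorphism, then $\psi_0\circ\iota$ lifts.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:known1} there are $g\colon K\to L_0$ and an isomorphism $\varepsilon_0\colon\operatorname{Con}_c L_0\to D_0$ with $\varepsilon_0\circ\operatorname{Con}_c g=\iota$. Given $L_n$ and $\varepsilon_n$, apply Theorem~\ref{thm:known1} to $\rho_n\circ\varepsilon_n$ to obtain $g_n\colon L_n\to L_{n+1}$ and an isomorphism $\varepsilon_{n+1}\colon\operatorname{Con}_c L_{n+1}\to D_{n+1}$ with $\varepsilon_{n+1}\circ\operatorname{Con}_c g_n=\rho_n\circ\varepsilon_n$. Let $L$ be the direct limit of the $L_n$, with maps $f_n$. Lemma~\ref{lem:DL} gives an isomorphism $\varepsilon\colon\operatorname{Con}_c L\to S$ with $\varepsilon\circ\operatorname{Con}_c f_0=\psi_0\circ\varepsilon_0$, and so $\varepsilon\circ\operatorname{Con}_c(f_0\circ g)=\psi_0\circ\iota$.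
\end{proof}

\section{Reduction to inserting one element}\label{sec:reduction}

An element $x$ of a join-semilattice is \emph{join-prime} if $x\le y\vee z$ implies $x\le y$ or $x\le z$.

\begin{lemma}\label{lem:S}
Let $\lambda$ be a limit ordinal. Every element of $S_\lambda$ other than $\top$ is join-prime, $S_\lambda$ is distributive, and $S_\lambda$ is not a lattice.
\end{lemma}

\begin{proof}
An element $x$ is join-prime exactly when the set of all $y\not\ge x$ is closed under $\vee$. For $x\in\lambda$ this set is the chain of ordinals below $x$; for $x=a$ it is the chain $\lambda\cup\{b\}$; for $x=b$ it is the chain $\lambda\cup\{a\}$. Let $x\le y\vee z$. If $x\neq\top$, then $x\le y$, say, and $x=x\vee0$. If $x=\top$, then $x=y\vee z$. So $S_\lambda$ is distributive. The common lower bounds of $a$ and $b$ form the chain $\lambda$, which has no greatest element.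
\end{proof}

The only meet missing from $S_\lambda$ is $a\wedge b$. There are two ways to approximate $S_\lambda$ by lattices. One can cut the chain at a height $\lambda_n$, which then serves as $a\wedge b$. Or one can keep the whole chain and replace $b$ by many copies, one for each large $x<\lambda$, whose meet with $a$ is $x$; the copies are merged in the limit. The first way serves the homomorphisms whose image is bounded in $\lambda$, the second those whose image misses $b$.

\begin{lemma}\label{lem:easy}
Let $\lambda$ be a limit ordinal of cofinality $\omega$ and let $\varphi\colon\operatorname{Con}_c K\to S_\lambda$ be a $\{\vee,0\}$-homomorphism with image $T$. If $T\cap\lambda$ is bounded in $\lambda$, or if $a\notin T$, or if $b\notin T$, then $\varphi$ lifts.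
\end{lemma}

\begin{proof}
Fix $\lambda_0<\lambda_1<\cdots$ with supremum $\lambda$.

Suppose first that $T\cap\lambda$ is bounded. Dropping finitely many terms, we may assume that $\lambda_0$ is an upper bound. Let
\[
D_n=\{x:x\le\lambda_n\}\cup\{a,b,\top\}.
\]
This is a $\{\vee,0\}$-subsemilattice of $S_\lambda$. As an ordered set it is a chain whose top element $\lambda_n$ is the bottom of the four-element Boolean lattice $\{\lambda_n,a,b,\top\}$, so it is a distributive lattice. The inclusions $D_n\to D_{n+1}$ preserve $\vee$ and $0$ (though not $a\wedge b$), their direct limit is $\bigcup_nD_n=S_\lambda$, and $T\subseteq D_0$. Lemma~\ref{lem:sequence} applies.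

Suppose now that $b\notin T$; the case $a\notin T$ is symmetric. Then $T$ is contained in the chain $C=\lambda\cup\{a,\top\}$. In the product of the chains $\lambda+1=\{x:x\le\lambda\}$ and $\mathbf 2=\{0,1\}$ let
\[
D_n=\{(x,0):x\le\lambda\}\cup\{(x,1):\lambda_n\le x\le\lambda\}.
\]
For $y\ge\lambda_n$ we have $(x,0)\wedge(y,1)=(\min(x,y),0)$ and $(x,0)\vee(y,1)=(\max(x,y),1)$ with $\max(x,y)\ge\lambda_n$. So $D_n$ is a sublattice containing $(0,0)$, hence a distributive lattice with zero. Define $\rho_n\colon D_n\to D_{n+1}$ and $\psi_n\colon D_n\to S_\lambda$ by
\[
\rho_n(x,0)=(x,0),\qquad \rho_n(x,1)=(\max(x,\lambda_{n+1}),1),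
\]
\[
\psi_n(x,0)=x,\quad \psi_n(x,1)=b\quad(x<\lambda),\qquad \psi_n(\lambda,0)=a,\quad\psi_n(\lambda,1)=\top.
\]
These maps preserve $0$ and are order-preserving, so they preserve joins of comparable elements. The remaining joins are $(x,0)\vee(y,1)=(x,1)$ with $x>y$. Here $\rho_n(x,0)\vee\rho_n(y,1)=(\max(x,\lambda_{n+1}),1)=\rho_n(x,1)$, and $\psi_n(x,0)\vee\psi_n(y,1)$ equals $x\vee b=b$ if $x<\lambda$ and $a\vee b=\top$ if $x=\lambda$, which is $\psi_n(x,1)$ in both cases. Since $\max(x,\lambda_{n+1})<\lambda$ if and only if $x<\lambda$, we have $\psi_{n+1}\circ\rho_n=\psi_n$. Each $\psi_n$ is onto. Two distinct elements of $D_n$ with the same image have the form $(x,1),(y,1)$ with $x,y<\lambda$, and both are sent to $(\lambda_m,1)$ in $D_m$ as soon as $m>n$ and $\lambda_m\ge x,y$. By (L1) and (L2), $S_\lambda$ is the direct limit of the $D_n$. Finally let $\iota\colon C\to D_0$ send $x<\lambda$ to $(x,0)$, $a$ to $(\lambda,0)$ and $\top$ to $(\lambda,1)$. It is an order-preserving map on a chain that preserves $0$, hence a $\{\vee,0\}$-homomorphism, and $\psi_0\circ\iota$ is the identity on $C$. So $\varphi=\psi_0\circ(\iota\circ\varphi)$, and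 Lemma~\ref{lem:sequence} applies.
\end{proof}

Lemma~\ref{lem:easy} does not need $\varphi$ to be one-to-one, and it is the only place where the cofinality of $\lambda$ is used. For a direct system of uncountable length the argument stops at the first limit stage: in the first case the union of the $D_n$, $n<\omega$, is again a semilattice of the form $S_{\lambda'}$, to which Theorem~\ref{thm:known1} does not apply.

In the remaining case, where $T\cap\lambda$ is cofinal in $\lambda$ and $a,b\in T$, a one-to-one $\varphi$ cannot factor through a lattice at all. To see this, identify $\operatorname{Con}_c K$ with $T$ and suppose that the inclusion $T\to S_\lambda$ equals $\psi\circ\iota$, with $\iota\colon T\to D$ and $\psi\colon D\to S_\lambda$ order-preserving and $D$ a lattice. Then $\psi(\iota(a)\wedge\iota(b))$ lies below $a$ and $b$, hence in $\lambda$, and above every element of $T\cap\lambda$, which is impossible. A direct construction is needed, and it is here that injectivity helps: $\operatorname{Con}_c K$ is now known to be a well-ordered chain with three elements on top.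

\begin{proposition}\label{prop:insert}
Let $\lambda$ be a limit ordinal, $T$ a $\{\vee,0\}$-subsemilattice of $S_\lambda$, and $d\in\lambda\setminus T$ an element that lies below some element of $T\cap\lambda$. Let $K$ be a lattice with an isomorphism $\varphi\colon\operatorname{Con}_c K\to T$. Then there are a lattice $N$, a lattice homomorphism $g\colon K\to N$ and an isomorphism $\varphi'\colon\operatorname{Con}_c N\to T\cup\{d\}$ such that $\varphi'((\operatorname{Con}_c g)(\xi))=\varphi(\xi)$ for all $\xi\in\operatorname{Con}_c K$.
\end{proposition}

Here $T\cup\{d\}$ is a $\{\vee,0\}$-subsemilattice of $S_\lambda$, because $d$ is comparable with every element of $S_\lambda$. The proposition is proved in Section~\ref{sec:insert}.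

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Proposition~\ref{prop:insert}]
By Lemma~\ref{lem:S}, $S_\lambda$ is distributive and is not a lattice. Let $\varphi\colon\operatorname{Con}_c K\to S_\lambda$ be one-to-one with image $T$. By Lemma~\ref{lem:easy} we may assume that $T\cap\lambda$ is cofinal in $\lambda$ and that $a,b\in T$; then $\top=a\vee b\in T$. Enumerate $\lambda\setminus T=\{d_\nu:\nu<\rho\}$ without repetition and put $T_\nu=T\cup\{d_\mu:\mu<\nu\}$ for $\nu\le\rho$. Each $T_\nu$ is a $\{\vee,0\}$-subsemilattice of $S_\lambda$, and $T_\rho=S_\lambda$.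

By transfinite recursion on $\nu\le\rho$ we construct lattices $K_\nu$, homomorphisms $g_{\mu\nu}\colon K_\mu\to K_\nu$ $(\mu\le\nu)$ forming a direct system, and isomorphisms $\varphi_\nu\colon\operatorname{Con}_c K_\nu\to T_\nu$ such that
\begin{equation}\label{eq:compat}
\varphi_\nu\bigl((\operatorname{Con}_c g_{\mu\nu})(\xi)\bigr)=\varphi_\mu(\xi)\qquad(\mu\le\nu,\ \xi\in\operatorname{Con}_c K_\mu).
\end{equation}
Start with $K_0=K$ and $\varphi_0=\varphi$. At a successor step apply Proposition~\ref{prop:insert} to $K_\nu$, $T_\nu$ and $d_\nu$; an element of $T\cap\lambda$ above $d_\nu$ exists by cofinality. This gives $K_{\nu+1}$, $g_{\nu,\nu+1}$ and $\varphi_{\nu+1}$, and we put $g_{\mu,\nu+1}=g_{\nu,\nu+1}\circ g_{\mu\nu}$. At a limit step let $K_\nu$ be the direct limit of the $K_\mu$, $\mu<\nu$, with limit maps $g_{\mu\nu}$. The direct limit of the $T_\mu$ under inclusions is $\bigcup_{\mu<\nu}T_\mu=T_\nu$, so Lemma~\ref{lem:DL} gives an isomorphism $\varphi_\nu$ satisfying \eqref{eq:compat}. By \eqref{eq:compat} for $\mu=0$ and $\nu=\rho$, the lattice $K_\rho$, the map $g_{0\rho}$ and the isomorphism $\varphi_\rho$ lift $\varphi$.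
\end{proof}

\section{Two lattices with nine elements}\label{sec:examples}

To insert $d$ we must create a new compact congruence that lies below the old congruences above $d$ and above the old congruences below $d$, and we must create nothing else. The first attempt is a product $M\times E$ with $E$ simple, into which $M$ embeds by $x\mapsto(x,0)$. The kernel of the projection onto $M$ is a new congruence, but it is in the wrong place: it neither contains nor is contained in the kernel of the projection onto $E$. We force the two kinds of inclusion by deleting elements from the product, so that some meets drop and some joins jump. Each effect is visible in a product of $\mathbf 2$ and the five-element lattice $M_3$ with three atoms, which is simple (a special case of Lemma~\ref{lem:simple} below). In a finite lattice, (C1) shows that a congruence is determined by the covering pairs that it collapses.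

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85,every node/.style={font=\small}]
\foreach \x in {-1,0,1}{
  \draw (0,0)--(\x,1)--(0,2);
  \draw ({\x+2.6},1.7)--(2.6,2.7);
  \draw[very thick] (\x,1)--({\x+2.6},1.7);
  \fill (\x,1) circle (2.2pt); \fill ({\x+2.6},1.7) circle (2.2pt);}
\draw[very thick] (0,2)--(2.6,2.7);
\fill (0,0) circle (2.2pt) node[below]{$(u,0)$};
\fill (0,2) circle (2.2pt) node[above left]{$(w,0)$};
\fill (2.6,2.7) circle (2.2pt) node[above]{$(w,t)$};
\draw (2.6,0.7) circle (2.2pt) node[below]{$(u,t)$};
\node[left] at (-1,1) {$(v_1,0)$};
\node[right] at (3.6,1.7) {$(v_3,t)$};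
\node at (1.3,-0.9) {$N_1$};
\begin{scope}[xshift=7cm]
\foreach \x in {-1,0,1}{
  \draw (0,0)--(\x,1);
  \draw (2.6,0.7)--({\x+2.6},1.7)--(2.6,2.7);
  \draw[very thick] (\x,1)--({\x+2.6},1.7);
  \fill (\x,1) circle (2.2pt); \fill ({\x+2.6},1.7) circle (2.2pt);}
\draw[very thick] (0,0)--(2.6,0.7);
\fill (0,0) circle (2.2pt) node[below]{$(p,0)$};
\fill (2.6,0.7) circle (2.2pt) node[below right]{$(q,0)$};
\fill (2.6,2.7) circle (2.2pt) node[above]{$(q,r)$};
\draw (0,2) circle (2.2pt) node[above]{$(p,r)$};
\node[left] at (-1,1) {$(p,e)$};
\node[right] at (3.6,1.7) {$(q,e'')$};
\node at (1.3,-0.9) {$N_2$};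
\end{scope}
\end{tikzpicture}
\caption{Two lattices obtained from a product of $M_3$ and a two-element chain by deleting one element (hollow circle). Each has exactly three congruences; the middle one collapses the four thick edges.}
\label{fig:nine}
\end{figure}

\begin{example}[a new congruence below an old one]\label{ex:upper}
Let $M=M_3=\{u,v_1,v_2,v_3,w\}$ with bottom $u$ and top $w$, so that $\operatorname{Con}M=\{0<h\}$. Let $E=\{0<t\}$ and let $N_1$ be $M\times E$ without $(u,t)$; see Figure~\ref{fig:nine}. Joins are componentwise. So are meets, except that $(v_i,t)\wedge(v_j,t)=(u,0)$ for $i\ne j$. The projection onto $M$ is still a homomorphism; let $d$ be its kernel, which collapses the thick edges. If a congruence $\beta$ collapses one thick edge, then joining with $(w,0)$ gives $(w,0)\equiv_\beta(w,t)$, and meeting this with $(v_j,t)$ gives $(v_j,0)\equiv_\beta(v_j,t)$ for all $j$; so $d\subseteq\beta$. If $\beta$ collapses a thin edge, then, after meeting with $(w,0)$, it collapses an edge of the simple sublattice $M\times\{0\}$, hence all of it. In particular $(u,0)\equiv_\beta(v_1,0)$, and now the deleted element acts: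
\[
(v_2,t)\equiv_\beta(w,t)\ \text{ by joining with }(v_2,t),\qquad (u,0)\equiv_\beta(v_1,t)\ \text{ by meeting with }(v_1,t).
\]
Thus $(v_1,0)\equiv_\beta(v_1,t)$, so $d\subseteq\beta$ and $\beta$ collapses everything. The congruences of $N_1$ form a three-element chain, and $x\mapsto(x,0)$ lifts the inclusion $\{0<h\}\to\{0<d<h\}$.

The computation needs two elements $v_1,v_2$ that carry the level $t$ while their meet does not. Starting from the simple lattice $\{o<v\}$ instead of $M_3$ and deleting $(o,t)$, one obtains a three-element chain, in which collapsing the lower edge does not collapse the upper one.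
\end{example}

\begin{example}[a new congruence above an old one]\label{ex:lower}
Let $M=\{p<q\}$, so that $\operatorname{Con}M=\{0<c\}$. Let $E=M_3=\{0,e,e',e'',r\}$ with top $r$, and let $N_2$ be $M\times E$ without $(p,r)$. Now meets are componentwise and a join jumps: $(p,e)\vee(p,e')=(q,r)$. The lattice $N_2$ is the dual of $N_1$, so it too has exactly three congruences, the middle one being the kernel of the projection onto $M_3$. But now $M_3$ is the new factor, the middle congruence is the one generated by the old pair $(p,0),(q,0)$, and the new congruence $d$ is on top: from $(p,0)\equiv_\beta(p,e)$ we get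
\[
(p,e')\equiv_\beta(q,r)\ \text{ by joining with }(p,e'),\qquad(p,0)\equiv_\beta(q,0)\ \text{ by meeting with }(q,0).
\]
So $x\mapsto(x,0)$ lifts the inclusion $\{0<c\}\to\{0<c<d\}$. The jump needs an element $r$ of $E$ that is a join of two smaller ones. The smallest such $E$ is the four-element Boolean lattice, but the projection onto $E$ is a homomorphism, so the proper congruences of a non-simple $E$ would appear as unwanted congruences of the extension.
\end{example}

The general construction performs both deletions in one product $M\times E$. Four difficulties arise that the examples do not show.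

First, the old congruences $\alpha$ below $d$ must survive, as the relations ``$x\equiv_\alpha y$ and equal second coordinates''. If the second coordinate of a meet drops to $0$ exactly when the first falls into an ideal $J$, then $J$ must be $\alpha$-saturated. So $\{u\}$ is replaced by an ideal $J$ that is saturated for the union $\eta$ of these $\alpha$.

Second, suppose that the join jumps above $q$ exactly when the first coordinate falls into a filter $P$, and let $x'<x$ be $\alpha$-congruent elements outside $J$ with $x'\notin P$ and $x\in P$. Joining $(x',e)$ and $(x,e)$ with $(x',e')$ gives $(x',r)$ and $(x\vee q,r)$, so the relation above can be a congruence only if $x\equiv_\alpha x\vee q$. This is harmless when $\alpha\supseteq\Theta(p,q)$. For the other $\alpha$ we avoid the situation by making $P$ saturated. As the congruences below $d$ form a chain, those that do not contain $\Theta(p,q)$ lie in a single congruence $\kappa\subseteq\Theta(p,q)$, and we saturate for $\kappa$.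

Third, the old elements below $d$ need not have a largest member. Then $\eta$ is not compact, and infinitely many pairs $p_i<q_i$ must be collapsed by one compact congruence of the extension. We take for $E$ the lattice of finite-dimensional subspaces of a vector space: each element contains only finitely many of the planes $r_i$ that trigger a jump, and all its nontrivial principal ideals are simple.

Fourth, $K$ need not contain elements like $v_1,v_2$, and the elements $p_i$ may lie in $J$, where no second coordinate is available. We first replace $K$ by an extension with the same congruences in which both defects disappear (Section~\ref{sec:boolean}).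

\section{The extension $N$ and its congruences}\label{sec:N}

\subsection*{Data and hypotheses}
Let $M$ be a lattice, $u,v_1,v_2\in M$, $\eta\in\operatorname{Con}M$, and let $X$ be a set, possibly empty. For $i\in X$ let $p_i\le q_i$ in $M$, let $\gamma_i=\Theta(p_i,q_i)$, and let $\kappa_i\in\operatorname{Con}M$ with $\kappa_i\subseteq\gamma_i$. Put $\gamma=\bigvee_{i\in X}\gamma_i$ and
\[
J=\{x\in M:x\vee u\equiv_\eta u\},\qquad P_i=\{x\in M:x\wedge p_i\equiv_{\kappa_i}p_i\}.
\]
The set $J$ is the preimage of the principal ideal generated by the class of $u$ in $M/\eta$, so it is an $\eta$-saturated ideal containing $u$. Dually, $P_i$ is a $\kappa_i$-saturated filter containing $p_i$. We assume: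
\begin{enumerate}
\item[(H1)] if $\alpha\in\operatorname{Con}M$, $\alpha\subseteq\eta$ and $i\in X$, then $\alpha\subseteq\kappa_i$ or $\alpha\supseteq\gamma_i$;
\item[(H2)] $v_1\wedge v_2=u$, $v_1,v_2\notin J$, and $u\equiv_\alpha v_1$ for every $\alpha\in\operatorname{Con}M$ with $\alpha\not\subseteq\eta$;
\item[(H3)] $p_i\notin J$ for all $i\in X$.
\end{enumerate}

\subsection*{The second factor}
Let $V$ be the vector space over the two-element field with basis $\{\sigma_i,\sigma_i':i\in X\}\cup\{\tau\}$, and let $E$ be the lattice of its finite-dimensional subspaces, with intersection as meet and sum as join. Put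
\[
t=\langle\tau\rangle,\qquad e_i=\langle\sigma_i\rangle,\qquad e_i'=\langle\sigma_i'\rangle,\qquad r_i=e_i\vee e_i'.
\]
For $g\in E$ let $X_g=\{i\in X:r_i\le g\}$. This set is finite, since $g$ is a finite set containing the distinct vectors $\sigma_i$, $i\in X_g$. It is empty if $\dim g\le1$, and $g\le g'$ implies $X_g\subseteq X_{g'}$.

\begin{lemma}\label{lem:simple}
For $0\ne U\in E$, the sublattice $E_U=\{g\in E:g\le U\}$ is simple.
\end{lemma}

\begin{proof}
Let $\theta$ be a congruence of $E_U$ with $g\equiv_\theta k$ and $g<k$. Choose a vector $y\in k\setminus g$. Meeting with the line $\langle y\rangle=\{0,y\}$ gives $0\equiv_\theta\langle y\rangle$. Let $z\in U\setminus\{0,y\}$. Joining with $\langle y+z\rangle$ gives $\langle y+z\rangle\equiv_\theta\langle y,z\rangle$, and meeting with $\langle z\rangle$ gives $0\equiv_\theta\langle z\rangle$, because $z\ne y+z$. Every element of $E_U$ is a finite join of lines, hence congruent to $0$.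
\end{proof}

For $\dim U=2$ the lattice $E_U$ is $M_3$.

\subsection*{Closed elements}
For $g\in E$, call $x\in M$ \emph{$g$-closed} if, for every $i\in X_g$, $x\in P_i$ implies $x\ge q_i$. A $g'$-closed element is $g$-closed for all $g\le g'$. If $\dim g\le1$, every element is $g$-closed. Call $w\in M$ \emph{$g$-large} if $w\ge q_i$ for all $i\in X_g$. A $g$-large element is $k$-closed for all $k\le g$, and since $X_g$ is finite, every finite subset of $M$ has a $g$-large upper bound.

\begin{lemma}\label{lem:closure}
Let $g\in E$.
\begin{enumerate}
\item[(a)] Above every $w\in M$ there is a least $g$-closed element $\operatorname{cl}_g(w)$. It is the last term of any sequence $w_0=w,w_1,\dots$ in which $w_{n+1}=w_n\vee q_i$ for some $i\in X_g$ with $w_n\in P_i$ and $w_n\not\ge q_i$, continued as long as such an $i$ exists.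
\item[(b)] If $w\in P_i$, then $w\equiv_{\gamma_i}w\vee q_i$. Hence $w\equiv_\gamma\operatorname{cl}_g(w)$ for all $w\in M$.
\item[(c)] If $\alpha\subseteq\eta$ and $w\equiv_\alpha w'$, then $\operatorname{cl}_g(w)\equiv_\alpha\operatorname{cl}_g(w')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Each $i\in X_g$ is used at most once, so the sequence stops, and its last term is $g$-closed. Let $y\ge w$ be $g$-closed. If $y\ge w_n$ and $w_{n+1}=w_n\vee q_i$, then $y\in P_i$ because $P_i$ is a filter, so $y\ge q_i$ and $y\ge w_{n+1}$. Thus $y$ lies above the last term.

(b) We have $w=w\vee(w\wedge p_i)\equiv_{\kappa_i}w\vee p_i\equiv_{\gamma_i}w\vee q_i$, and $\kappa_i\subseteq\gamma_i$. Apply this to each step of the sequence in (a).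

(c) Both $w$ and $w'$ are $\alpha$-congruent to $w\vee w'$, so we may assume $w\le w'$. Let $y=\operatorname{cl}_g(w)$ and $y'=y\vee w'$. Then $y'\equiv_\alpha y\vee w=y$. The element $\operatorname{cl}_g(w')$ is $g$-closed and above $w$, hence above $y$. So $w'\le y'\le\operatorname{cl}_g(w')$, and therefore $\operatorname{cl}_g(y')=\operatorname{cl}_g(w')$. Compute $\operatorname{cl}_g(y')$ by a sequence $w_0=y',w_1,\dots$ as in (a). We show by induction that $w_n\equiv_\alpha y$. Let $w_n\equiv_\alpha y$ and $w_{n+1}=w_n\vee q_i$ with $i\in X_g$, $w_n\in P_i$, $w_n\not\ge q_i$. If $\alpha\subseteq\kappa_i$, then $y\in P_i$ by saturation, so $y\ge q_i$ because $y$ is $g$-closed, and $w_n\ge y\ge q_i$, a contradiction. By (H1), $\alpha\supseteq\gamma_i$, and (b) gives $w_{n+1}\equiv_\alpha w_n\equiv_\alpha y$.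
\end{proof}

\subsection*{The lattice $N$}
Let $N$ be the set of all $(x,e)\in M\times E$ such that $x$ is $e$-closed and $x\in J$ implies $e=0$, with the componentwise order. If $(x,e)\in N$, then $\operatorname{cl}_e(x)=x$. If $x\notin J$ and $\dim e\le1$, then $(x,e)\in N$. For $M=M_3$, $\eta=0$ and $X=\varnothing$ this is the lattice $N_1$ of Example~\ref{ex:upper}.

\begin{lemma}\label{lem:lattice}
$N$ is a lattice, with
\[
(x,e)\vee(y,g)=\bigl(\operatorname{cl}_{e\vee g}(x\vee y),\,e\vee g\bigr),\qquad
(x,e)\wedge(y,g)=\begin{cases}(x\wedge y,\,e\wedge g)&\text{if }x\wedge y\notin J,\\(x\wedge y,\,0)&\text{if }x\wedge y\in J.\end{cases}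
\]
The map $j\colon M\to N$, $j(x)=(x,0)$, is a lattice embedding.
\end{lemma}

\begin{proof}
\emph{Joins.} Let $z=\operatorname{cl}_{e\vee g}(x\vee y)$. If $z\in J$, then $x,y\in J$ and $e=g=0$. So $(z,e\vee g)$ belongs to $N$, and it is an upper bound. If $(z',k)\in N$ is an upper bound, then $z'\ge x\vee y$ and $z'$ is $k$-closed with $k\ge e\vee g$, hence $(e\vee g)$-closed; so $z'\ge z$.

\emph{Meets.} The element $x\wedge y$ is $(e\wedge g)$-closed: if $i\in X_{e\wedge g}$ and $x\wedge y\in P_i$, then $x,y\in P_i$ and $i\in X_e\cap X_g$, so $x,y\ge q_i$. It is also $0$-closed. So the right-hand side belongs to $N$, and it is a lower bound. A lower bound $(z,k)\in N$ satisfies $z\le x\wedge y$ and $k\le e\wedge g$, and if $x\wedge y\in J$, then $z\in J$ and $k=0$.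

Every $(x,0)$ lies in $N$, and since $\operatorname{cl}_0$ is the identity, the formulas show that $j$ preserves joins and meets.
\end{proof}

\subsection*{The congruences of $N$}
For $\alpha\in\operatorname{Con}M$ define relations on $N$ by
\begin{align*}
(x,e)\equiv_{\alpha^0}(y,g)&\iff x\equiv_\alpha y\text{ and }e=g&&\text{(defined when }\alpha\subseteq\eta),\\
(x,e)\equiv_{\alpha^1}(y,g)&\iff x\equiv_\alpha y&&\text{(defined when }\alpha\supseteq\gamma).
\end{align*}

\begin{proposition}\label{prop:ConN}
The relations $\alpha^0$ $(\alpha\subseteq\eta)$ and $\alpha^1$ $(\alpha\supseteq\gamma)$ are congruences of $N$, and every congruence of $N$ is one of them. Moreover $\alpha^m\subseteq\alpha'^{\,n}$ if and only if $\alpha\subseteq\alpha'$ and $m\le n$.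
\end{proposition}

\begin{proof}
\emph{$\alpha^1$ is a congruence.} By Lemmas~\ref{lem:lattice} and~\ref{lem:closure}(b), the map sending $(x,e)$ to the $\alpha$-class of $x$ is a lattice homomorphism $N\to M/\alpha$ when $\alpha\supseteq\gamma$. Its kernel is $\alpha^1$.

\emph{$\alpha^0$ is a congruence.} It is an equivalence relation. Let $x\equiv_\alpha y$ and $(x,e),(y,e),(z,g)\in N$. The meets with $(z,g)$ have first coordinates $x\wedge z\equiv_\alpha y\wedge z$. As $\alpha\subseteq\eta$ and $J$ is $\eta$-saturated, both or neither lie in $J$, so the second coordinates agree. The joins with $(z,g)$ have second coordinate $e\vee g$, and their first coordinates are $\alpha$-congruent by Lemma~\ref{lem:closure}(c).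

\emph{Classification.} Let $\beta\in\operatorname{Con}N$ and let $\alpha=\{(x,y):(x,0)\equiv_\beta(y,0)\}$, a congruence of $M$ because $j$ is a homomorphism. A \emph{vertical pair} of $\beta$ is a pair $(x,e)\equiv_\beta(x,g)$ of elements of $N$ with $e\neq g$.

\emph{Case 1: $\beta$ has a vertical pair $(x,e)\equiv_\beta(x,g)$.} Then $x\notin J$, since otherwise $e=g=0$. Both elements are congruent to their meet $(x,e\wedge g)$, which differs from one of them, so we may assume $e<g$. We claim that $\beta$ forgets the second coordinate:
\begin{equation}\label{eq:forget}
(y,0)\equiv_\beta(y,k)\qquad\text{for all }(y,k)\in N.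
\end{equation}
If $y\in J$, then $k=0$. Let $y\notin J$. As in Example~\ref{ex:upper}, we move up to an element over which a full copy of a simple lattice is available, and come down again. Let $U=g\vee k\neq0$ and let $w$ be a $U$-large upper bound of $x$ and $y$. Then $w\notin J$, and $w$ is $k'$-closed for all $k'\le U$. By Lemma~\ref{lem:lattice}, $k'\mapsto(w,k')$ is a lattice embedding $E_U\to N$. Joining the vertical pair with $(w,0)$ gives $(w,e)\equiv_\beta(w,g)$. By Lemma~\ref{lem:simple}, $\beta$ collapses the image of $E_U$, so $(w,0)\equiv_\beta(w,k)$. Meeting with $(y,k)$ gives \eqref{eq:forget}, because $y\notin J$.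

Next we show $\alpha\supseteq\gamma$, by the computation of Example~\ref{ex:lower}. Let $i\in X$. By (H3), $(p_i,e_i)$ and $(p_i,e_i')$ belong to $N$, and $(p_i,0)\equiv_\beta(p_i,e_i)$ by \eqref{eq:forget}. Joining with $(p_i,e_i')$ gives $(p_i,e_i')\equiv_\beta(z,r_i)$ with $z=\operatorname{cl}_{r_i}(p_i)$. Here $z\in P_i$ because $z\ge p_i$, and $i\in X_{r_i}$, so $z\ge q_i$. Meeting with $(q_i,0)$ gives $(p_i,0)\equiv_\beta(q_i,0)$, that is, $\gamma_i\subseteq\alpha$.

So $\alpha^1$ is defined, and by \eqref{eq:forget}, $(x',e')\equiv_\beta(y',g')$ holds if and only if $(x',0)\equiv_\beta(y',0)$. Thus $\beta=\alpha^1$.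

\emph{Case 2: $\beta$ has no vertical pair.} We first show $\alpha\subseteq\eta$, by the computation of Example~\ref{ex:upper}. If not, then $(u,0)\equiv_\beta(v_1,0)$ by (H2). The elements $(v_1,t)$ and $(v_2,t)$ belong to $N$, since $v_1,v_2\notin J$. Joining with $(v_2,t)$ gives $(v_2,t)\equiv_\beta(v_1\vee v_2,t)$. Meeting with $(v_1,t)$ gives $(u,0)\equiv_\beta(v_1,t)$, because $v_1\wedge v_2=u\in J$ and $v_1\notin J$. Hence $(v_1,0)\equiv_\beta(v_1,t)$ is a vertical pair, a contradiction. So $\alpha^0$ is defined.

Let $(x,e)\equiv_\beta(y,g)$, and let $w$ be an $(e\vee g)$-large upper bound of $x$ and $y$. Joining with $(w,0)$ gives $(w,e)\equiv_\beta(w,g)$, so $e=g$. Meeting with $(x\vee y,0)$ gives $(x,0)\equiv_\beta(y,0)$. Thus $\beta\subseteq\alpha^0$.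

Conversely, let $x\equiv_\alpha y$ and $(x,e),(y,e)\in N$. If $e=0$, the two elements are $\beta$-congruent by the definition of $\alpha$. Let $e\ne0$. Then $x\notin J$, and $z=x\wedge y\equiv_\alpha x$ is not in $J$ by saturation. So $(z,e)=(x,e)\wedge(y,e)\in N$. Joining $(z,0)\equiv_\beta(x,0)$ with $(z,e)$ gives $(z,e)\equiv_\beta(x,e)$, as $z$ and $x$ are $e$-closed. The same argument with $y$ in place of $x$ gives $(z,e)\equiv_\beta(y,e)$. Thus $\beta=\alpha^0$.

\emph{Order.} If $\alpha\subseteq\alpha'$ and $m\le n$, the inclusion follows from the definitions. Conversely, $\alpha^m\subseteq\alpha'^{\,n}$ gives $\alpha\subseteq\alpha'$ by restriction to the elements $(x,0)$, and $m=1$, $n=0$ is excluded by the pair $(v_1,0),(v_1,t)$.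
\end{proof}

Each hypothesis has one task. (H1) keeps the congruences below $\eta$ alive, through Lemma~\ref{lem:closure}(c). (H2) puts the new congruence below every old congruence not contained in $\eta$. (H3) puts it above the $\gamma_i$. The new congruence is $\gamma^1$, and it is compact even when $\gamma$ is not.

\begin{corollary}\label{cor:ConcN}
We have
\[
\operatorname{Con}_c N=\{\xi^0:\xi\in\operatorname{Con}_c M,\ \xi\subseteq\eta\}\cup\{(\xi\vee\gamma)^1:\xi\in\operatorname{Con}_c M\}.
\]
For $\xi\in\operatorname{Con}_c M$, the congruence $(\operatorname{Con}_c j)(\xi)$ equals $\xi^0$ if $\xi\subseteq\eta$ and $(\xi\vee\gamma)^1$ otherwise.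
\end{corollary}

\begin{proof}
Consider finitely many pairs $((x_l,e_l),(y_l,g_l))$ in $N$ and let $\xi=\bigvee_l\Theta(x_l,y_l)$. A congruence $\alpha^0$ contains these pairs if and only if $\xi\subseteq\alpha$ and $e_l=g_l$ for all $l$; a congruence $\alpha^1$ contains them if and only if $\xi\subseteq\alpha$. If $\xi\subseteq\eta$ and all $e_l=g_l$, then $\xi^0$ is defined, and by Proposition~\ref{prop:ConN} it is the least congruence containing the pairs. Otherwise no $\alpha^0$ contains them, and the least $\alpha^1$ that does is $(\xi\vee\gamma)^1$. Now let $\xi\in\operatorname{Con}_c M$ be generated by pairs $(x_l,y_l)$. The pairs $((x_l,0),(y_l,0))$ generate $(\operatorname{Con}_c j)(\xi)$, which proves the second statement and shows that each $\xi^0$ is compact. Adding the pair $((v_1,0),(v_1,t))$ to the generators gives $(\xi\vee\gamma)^1$.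
\end{proof}

\section{Boolean triples}\label{sec:boolean}

To satisfy (H2) and (H3) we need an extension of $K$ that has the same congruences as $K$ but more room: it should relate to $K$ as $M_3$ relates to the two-element chain. The lattice of Boolean triples of Gr\"atzer and Wehrung does this; we prove everything that we use.

For $(x,y,z)\in K^3$ put $A=x\vee y$, $B=x\vee z$, $C=y\vee z$ and
\[
\overline{(x,y,z)}=(A\wedge B,\ A\wedge C,\ B\wedge C).
\]
This map is order-preserving and satisfies $\overline m\ge m$. It is idempotent: $(A\wedge B)\vee(A\wedge C)$ lies below $A$ and above $x\vee y$, so it equals $A$, and by symmetry the other two joins formed from $\overline{(x,y,z)}$ are $B$ and $C$. So $m\mapsto\overline m$ is a closure operator on $K^3$. Its fixed points are the \emph{Boolean triples}, and they form a lattice $M_3\langle K\rangle$ in which meets are componentwise and the join of finitely many elements is the closure of their componentwise join. The definition is symmetric in the three coordinates. For $y\le s$ the triple $(s,y,y)$ has $A=B=s$ and $C=y$, so it is Boolean, and so are its permutations. In particular $\delta(x)=(x,x,x)$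 is Boolean, and $\delta\colon K\to M_3\langle K\rangle$ is a lattice embedding. For $K=\mathbf 2$ the Boolean triples are $(0,0,0)$, $(1,0,0)$, $(0,1,0)$, $(0,0,1)$ and $(1,1,1)$, since a triple with two entries $1$ has closure $(1,1,1)$; so $M_3\langle\mathbf 2\rangle\cong M_3$.

For $\alpha\in\operatorname{Con}K$ let $\widehat\alpha$ relate two Boolean triples when their corresponding coordinates are $\alpha$-congruent. Each coordinate of a meet or a join is a lattice term in the coordinates of the arguments, so $\widehat\alpha$ is a congruence of $M_3\langle K\rangle$.

\begin{lemma}\label{lem:M3}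
The map $\alpha\mapsto\widehat\alpha$ is an isomorphism $\operatorname{Con}K\to\operatorname{Con}M_3\langle K\rangle$, and $(\operatorname{Con}_c\delta)(\xi)=\widehat\xi$ for $\xi\in\operatorname{Con}_c K$. In particular $\operatorname{Con}_c\delta$ is an isomorphism.
\end{lemma}

\begin{proof}
Since $\delta(x)\equiv_{\widehat\alpha}\delta(y)$ means $x\equiv_\alpha y$, the map is an order embedding. To show that it is onto, let $\beta$ be a congruence of $M_3\langle K\rangle$ and let $\alpha=\{(x,y):\delta(x)\equiv_\beta\delta(y)\}$. By (C1) it suffices to compare $\beta$ and $\widehat\alpha$ on Boolean triples $(x,y,z)\le(x',y',z')$. Put $o=x\wedge y\wedge z$.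

Suppose $(x,y,z)\equiv_\beta(x',y',z')$. Meeting with $(x',o,o)$ gives $(x,o,o)\equiv_\beta(x',o,o)$. We join this relation with $(o,x',o)$ and with $(o,o,x')$. Since $o\le x\le x'$,
\[
\overline{(x,x',o)}=(x,x',x),\qquad\overline{(x,o,x')}=(x,x,x'),\qquad\overline{(x',x',o)}=\overline{(x',o,x')}=\delta(x').
\]
Hence $(x,x',x)\equiv_\beta\delta(x')$ and $(x,x,x')\equiv_\beta\delta(x')$, and the meet of these two relations is $\delta(x)\equiv_\beta\delta(x')$. So $x\equiv_\alpha x'$. The same argument with the coordinates permuted gives $y\equiv_\alpha y'$ and $z\equiv_\alpha z'$.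

Suppose conversely that $x\equiv_\alpha x'$, $y\equiv_\alpha y'$, $z\equiv_\alpha z'$. Meeting $\delta(x)\equiv_\beta\delta(x')$ with $(x',o,o)$ gives $(x,o,o)\equiv_\beta(x',o,o)$, and in the other coordinates $(o,y,o)\equiv_\beta(o,y',o)$ and $(o,o,z)\equiv_\beta(o,o,z')$. The join of these three relations is $\overline{(x,y,z)}\equiv_\beta\overline{(x',y',z')}$, and both triples are closed. Thus $\beta=\widehat\alpha$.

A congruence $\widehat\alpha$ contains all pairs $(\delta(x),\delta(y))$ with $(x,y)\in\xi$ if and only if $\xi\subseteq\alpha$, so these pairs generate $\widehat\xi$. By (C2), a congruence is compact exactly when it is contained in a member of every directed family whose join contains it. This property is preserved by isomorphisms, so $\alpha\mapsto\widehat\alpha$ maps $\operatorname{Con}_c K$ onto $\operatorname{Con}_c M_3\langle K\rangle$.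
\end{proof}

\section{Proof of the insertion proposition}\label{sec:insert}

\begin{proof}[Proof of Proposition~\ref{prop:insert}]
Identify $\operatorname{Con}_c K$ with $T$ by means of $\varphi$. Elements of $T$ are then congruences of $K$, and the order of $T$ is inclusion.

\emph{The congruences around $d$.} Since $\lambda$ is well-ordered and some element of $T\cap\lambda$ lies above $d$, there is a least such element $h$. Every $\xi\in T$ is comparable with $d$ and different from it, so
\begin{equation}\label{eq:dich}
\text{either }\ \xi<d\ \text{ or }\ \xi\ge h;
\end{equation}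
for $\xi>d$ in $\lambda$ this holds by the choice of $h$, and $a,b,\top$ lie above $h$. Let $X=\{c\in T:0<c<d\}$ and
\[
\eta=\bigcup\{\xi\in T:\xi<d\},\qquad\kappa_c=\bigcup\{\xi\in T:\xi<c\}\subseteq c\quad(c\in X).
\]
Note that $0\in T$, so $0<d$. Thus these are unions of nonempty chains, hence congruences of $K$ by (C2), and $\eta=\bigvee X$. Also by (C2), an element $\xi\in T$ satisfies $\xi\subseteq\eta$ if and only if $\xi<d$. In particular $h\not\subseteq\eta$, while $\eta\subseteq h$.

\emph{Generating pairs.} A nonzero $c\in T\cap\lambda$ is a finite join of principal congruences, which belong to $T$. By Lemma~\ref{lem:S}, $c$ lies below one of them and so equals it. By (C1) we can choose $o<v$ in $K$ with $\Theta(o,v)=h$, and $p_c^*<q_c^*$ in $K$ with $\Theta(p_c^*,q_c^*)=c$ for $c\in X$.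

\emph{The data.} Let $M=M_3\langle K\rangle$. By Lemma~\ref{lem:M3} we identify $\alpha\in\operatorname{Con}K$ with $\widehat\alpha\in\operatorname{Con}M$; then $\operatorname{Con}_c M=T$ and $\operatorname{Con}_c\delta$ is the identity. With $s_c=q_c^*\vee v$ put
\[
u=(o,o,o),\quad v_1=(v,o,o),\quad v_2=(o,v,o),\quad p_c=(s_c,p_c^*,p_c^*),\quad q_c=(s_c,q_c^*,q_c^*).
\]
All these triples are Boolean, and $p_c\le q_c$. Two coordinates of $p_c,q_c$ carry the pair that generates $c$, and the first coordinate serves to lift $p_c$ out of $J$. A congruence $\alpha$ collapses $p_c,q_c$ if and only if $p_c^*\equiv_\alpha q_c^*$, so $\gamma_c=\Theta(p_c,q_c)=c$ and $\gamma=\bigvee X=\eta$. For $l=1,2$, it collapses $u,v_l$ if and only if $o\equiv_\alpha v$, that is, $h\subseteq\alpha$. We check the hypotheses of Section~\ref{sec:N}.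

(H1) Let $\alpha\subseteq\eta$, $c\in X$ and $\alpha\not\supseteq c$. A compact $\xi\subseteq\alpha$ satisfies $\xi<d$, so it lies in the chain $\lambda$, and $\xi\not\ge c$; hence $\xi<c$ and $\xi\subseteq\kappa_c$. By (C2), $\alpha\subseteq\kappa_c$.

(H2) Meets are componentwise, so $v_1\wedge v_2=u$. Since $v_l\vee u=v_l$ and $h\not\subseteq\eta$, we have $v_l\notin J$. If $\alpha\not\subseteq\eta$, then some compact $\xi\subseteq\alpha$ is not contained in $\eta$. By \eqref{eq:dich}, $h\subseteq\xi\subseteq\alpha$, so $u\equiv_\alpha v_1$.

(H3) Suppose $p_c\in J$, and let $s$ be the first coordinate of $p_c\vee u$. Then $s\equiv_\eta o$ and $s\ge s_c\ge v$. Hence $v=s\wedge v\equiv_\eta o\wedge v=o$, so $h\subseteq\eta$, a contradiction.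

\emph{The result.} Let $N$ and $j\colon M\to N$ be as in Section~\ref{sec:N}, and let $g=j\circ\delta$. For $\xi\in T$ we have $\xi\vee\eta=\eta$ if $\xi<d$ and $\xi\vee\eta=\xi$ if $\xi\ge h$. By \eqref{eq:dich} and Corollary~\ref{cor:ConcN},
\[
\operatorname{Con}_c N=\{\xi^0:\xi\in T,\ \xi<d\}\cup\{\eta^1\}\cup\{\zeta^1:\zeta\in T,\ \zeta\ge h\}.
\]
For $\xi<d$ and $\zeta\ge h$ in $T$ we have $\xi\subseteq\eta\subsetneq\zeta$, so $\xi^0\subsetneq\eta^1\subsetneq\zeta^1$ by Proposition~\ref{prop:ConN}, and within the first and the third set the order is that of $T$. In $T\cup\{d\}$ we have $\xi<d<\zeta$. Therefore $\xi^0\mapsto\xi$, $\eta^1\mapsto d$, $\zeta^1\mapsto\zeta$ defines an order isomorphism $\varphi'\colon\operatorname{Con}_c N\to T\cup\{d\}$, which preserves $\vee$ and $0$. By Corollary~\ref{cor:ConcN}, $\operatorname{Con}_c g$ sends $\xi$ to $\xi^0$ if $\xi<d$ and to $\xi^1$ if $\xi\ge h$. So $\varphi'\circ\operatorname{Con}_c g$ is the inclusion of $T$ into $T\cup\{d\}$.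
\end{proof}

This completes the proof of Theorem~\ref{thm:main}.

\begin{remark}\label{rem:h}
The element $h$ cannot be dispensed with in this construction. Suppose that $a,b\in T$ and that $d$ lies above $T\cap\lambda$. By (H2) the pair $(u,v_1)$ would be collapsed by both $a$ and $b$. Then $\Theta(u,v_1)\in T\cap\lambda$ would be contained in $\eta$, so $v_1\in J$, contrary to (H2). This is why bounded images are treated separately, in Lemma~\ref{lem:easy}.
\end{remark}

\begin{remark}\label{rem:omega}
The proof uses the set $X$ only through (H1), (H3) and the equality $\bigvee X=\eta$, so $X$ may be replaced by any subset with join $\eta$. For $\lambda=\omega$ the set $X$ is a finite chain, and its largest element alone suffices; then $V$ has dimension at most $3$ and $E$ is finite.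
\end{remark}

\section{The graph of a homomorphism}\label{sec:graph}

A lifting of the graph of $\varphi$ represents $S\times\operatorname{Con}_c K$ by a lattice $L$. To recover a lifting of $\varphi$ we pass to the quotient of $L$ that kills the second factor.

\begin{proof}[Proof of Theorem~\ref{thm:product}]
By Theorem~\ref{thm:known2} there are a lattice $K$ and a $\{\vee,0\}$-homomorphism $\varphi\colon\operatorname{Con}_c K\to S$ that does not lift. The semilattice $S'=S\times\operatorname{Con}_c K$ is distributive, by (C3) and because the defining condition can be verified in each coordinate. The map $\psi(\xi)=(\varphi(\xi),\xi)$ is a one-to-one $\{\vee,0\}$-homomorphism $\operatorname{Con}_c K\to S'$. Suppose that $f\colon K\to L$ and an isomorphism $\varepsilon\colon\operatorname{Con}_c L\to S'$ lift $\psi$. We show that $\varphi$ lifts.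

Let $\operatorname{pr}\colon S'\to S$ be the first projection and let $I=\{\iota\in\operatorname{Con}_c L:\operatorname{pr}(\varepsilon(\iota))=0\}$. The set $I$ contains $0$, is closed under $\vee$ and is downward closed. By (C2), $\theta=\bigcup I$ is a congruence of $L$. Let $\pi\colon L\to L/\theta$ be the quotient map. The congruences of $L/\theta$ are the relations $\beta/\theta$ induced by the congruences $\beta\supseteq\theta$ of $L$, and $\beta\mapsto\beta/\theta$ is an order isomorphism. As $\beta/\theta$ contains the images of the pairs of $\zeta$ if and only if $\zeta\subseteq\beta$, we have $(\operatorname{Con}_c\pi)(\zeta)=(\zeta\vee\theta)/\theta$. The map $\operatorname{Con}_c\pi$ is onto, because finitely many generating pairs in $L/\theta$ have preimages in $L$.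

For $\zeta,\zeta'\in\operatorname{Con}_c L$ we claim that
\begin{equation}\label{eq:kernel}
\zeta\vee\theta=\zeta'\vee\theta\iff\operatorname{pr}(\varepsilon(\zeta))=\operatorname{pr}(\varepsilon(\zeta')).
\end{equation}
The congruence $\zeta'\vee\theta$ is the directed union of the $\zeta'\vee\iota$, $\iota\in I$. So if the left side holds, (C2) gives $\iota_1,\iota_2\in I$ with $\zeta\subseteq\zeta'\vee\iota_1$ and $\zeta'\subseteq\zeta\vee\iota_2$. Applying $\operatorname{pr}\circ\varepsilon$, which sends $\iota_1$ and $\iota_2$ to $0$, we obtain the right side. Conversely, let $\varepsilon(\zeta)=(s,\xi)$ and $\varepsilon(\zeta')=(s,\xi')$, and let $\iota=\varepsilon^{-1}(0,\xi\vee\xi')\in I$. Then $\varepsilon(\zeta\vee\iota)=(s,\xi\vee\xi')=\varepsilon(\zeta'\vee\iota)$, so $\zeta\vee\iota=\zeta'\vee\iota$, and joining with $\theta$ gives the left side.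

The surjective $\{\vee,0\}$-homomorphisms $\operatorname{Con}_c\pi$ and $\operatorname{pr}\circ\varepsilon$ identify the same pairs by \eqref{eq:kernel}. So there is an isomorphism $\varepsilon'\colon\operatorname{Con}_c(L/\theta)\to S$ with $\varepsilon'\circ\operatorname{Con}_c\pi=\operatorname{pr}\circ\varepsilon$, and
\[
\varepsilon'\circ\operatorname{Con}_c(\pi\circ f)=\operatorname{pr}\circ\varepsilon\circ\operatorname{Con}_c f=\operatorname{pr}\circ\psi=\varphi.
\]
Thus $\varphi$ lifts, a contradiction. Hence $\psi$ does not lift.
\end{proof}

The class of semilattices with the injective lifting property therefore lies strictly between the distributive lattices with zero and all distributive $\{\vee,0\}$-semilattices: it contains $S_\omega$, and it does not contain $S_\omega\times\operatorname{Con}_c K$ for a suitable lattice $K$. We do not give a full characterization of this class.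

\begin{thebibliography}{1}

\bibitem{TW}
Jiri Tuma and Friedrich Wehrung,
\emph{Unsolvable one-dimensional lifting problems for congruence lattices of lattices},
arXiv:math/0501377 (2005).

\end{thebibliography}
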